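# A singular curve germ whose $K_2$ injects into $K_2$ of its function field

## 1. The graded ring $k\oplus Wt\oplus Ht^2\oplus t^3L[t]$

Everything in this talk turns on one ring. We build it first and then say what it is for.

Let $K_0$ be any field of characteristic $0$, and put $n=64$, $p=2n=128$.

**The extension $L_1/k_1$.** Let $L_1=K_0(x)$ and $k_1=K_0(s)\subset L_1$, where
$$s=g(x),\qquad g(x)=x^{127}(x-1)=x^{128}-x^{127}.$$
Then $[L_1:k_1]=\deg g=128=p$, and $\theta:=x$ is a root of $X^{128}-X^{127}-s$, which is therefore irreducible over $k_1$.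

**The form $\phi$.** Let $\phi:L_1\to k_1$ be the coefficient of $\theta^{p-1}$ in the basis $1,\theta,\dots,\theta^{p-1}$. The matrix $(\phi(\theta^{i+j}))_{0\le i,j<p}$ has zeros where $i+j<p-1$ and ones where $i+j=p-1$, so its determinant is $\pm1$. Hence $(a,b)\mapsto\phi(ab)$ is a nondegenerate symmetric bilinear form on $L_1$. Put $u_a=\theta^a$ for $0\le a<n$. Since $a+b\le 2n-2=p-2$ for such indices, $\phi(u_au_b)=0$: the space $W_0=\langle u_0,\dots,u_{n-1}\rangle$ is totally isotropic, of dimension $n=p/2$.

**A complementary isotropic space.** By nondegeneracy there are $f_b\in L_1$ with $\phi(u_af_b)=\delta_{ab}$. Put $u_b^*=f_b-\tfrac12\sum_c\phi(f_bf_c)u_c$. Since the $u_c$ are isotropic, $\phi(u_au_b^*)=\delta_{ab}$. Moreover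
$$\phi(u_b^*u_c^*)=\phi(f_bf_c)-\tfrac12\phi(f_bf_c)-\tfrac12\phi(f_cf_b)=0 .$$
So $W_\infty=\langle u_0^*,\dots,u_{n-1}^*\rangle$ is totally isotropic. The Gram matrix of the $p$ vectors $u_a,u_b^*$ is invertible, so they form a basis and $L_1=W_0\oplus W_\infty$.

**The parameters.** Let $k=k_1(y_{ab}:0\le a<b<n)$ with independent variables $y_{ab}$, and set $y_{ba}=-y_{ab}$, $y_{aa}=0$. Let $L=k\otimes_{k_1}L_1=L_1(y_{ab})$, a field of degree $p$ over $k$, and extend $\phi$ to a $k$-linear map $L\to k$. Put
$$w_a=u_a+\sum_b y_{ab}u_b^*,\qquad W=\langle w_0,\dots,w_{n-1}\rangle_k,\qquad H=\ker(\phi:L\to k).$$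
Then $\dim_kW=n$, and $\phi(w_aw_b)=y_{ba}+y_{ab}=0$, so $W\cdot W\subset H$.

**The ring.** Define
$$R=k\oplus Wt\oplus Ht^2\oplus t^3L[t]\subset L[t],\qquad \mathfrak m_R=R\cap tL[t],\qquad A=R_{\mathfrak m_R}.$$
Because $W\cdot W\subset H$, this is a graded subring of $L[t]$.

A small version shows the shape of the construction. Take $p=4$, $n=2$, $\theta^4=\theta^3+s$. Then $\phi(\theta^i)=0$ for $i\le 2$ and $\phi(\theta^i)=1$ for $3\le i\le 6$. One may take $f_0=\theta^3-\theta^2$ and $f_1=\theta^2$, for which $\phi(f_0^2)=\phi(f_0f_1)=0$ and $\phi(f_1^2)=1$. So $u_0^*=\theta^3-\theta^2$ and $u_1^*=\theta^2-\tfrac12\theta$. With one parameter $y=y_{01}$,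
$$w_0=1+y(\theta^2-\tfrac12\theta),\qquad w_1=\theta-y(\theta^3-\theta^2),$$
and indeed $\phi(w_0w_1)=-y\,\phi(\theta^3-\theta^2)+y\,\phi(\theta^3-\tfrac12\theta^2)-y^2\phi(u_1^*u_0^*)=-y+y-0=0$. We shall see in Section 8 why $n=2$ is too small.

**First properties.** The ring $L[t]$ is a finite module over $k[t^3]\subset R$, so $R$ is a finite $k[t^3]$-module, hence a finitely generated $k$-algebra, of dimension one. A prime of $L[t]$ over $\mathfrak m_R$ contains $t^3$, so it is $(t)$; hence $(R\setminus\mathfrak m_R)^{-1}L[t]=L[t]_{(t)}=:B$. Thus $A$ is a one-dimensional noetherian local domain with residue field $k\subset A$, fraction field $F=L(t)$ and normalization $B$. A regular one-dimensional local ring is normal. Here $A\ne B$, since the residue fields are $k\neq L$; so $A$ is not regular. Finally, $k$ is the fraction field of $K_0[s,y_{ab}]$, and if $R'$ is the subring of $R$ generated over $K_0[s,y_{ab}]$ by finitely many $k$-algebra generators of $R$, then $R$ is the localization of $R'$ at the nonzero elements of $K_0[s,y_{ab}]$. So $A$ is essentially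 of finite type over $K_0$. It is also the local ring of a $k$-rational point of the integral affine curve $\operatorname{Spec}R$ over $k$.

## 2. Geller's conjecture, and what the ring does to it

Fix a field $K$ of characteristic zero, not assumed algebraically closed. Throughout, "a ring $A$ as in the Setting" means a one-dimensional local integral domain, essentially of finite type over such a $K$. Its fraction field is $F$. Can the regularity of $A$ be read off from the map $K_2(A)\to K_2(F)$?

The following facts are quoted. The map $K_1(A)\to K_1(F)$ is always injective. If $A$ is regular, then $K_2(A)\to K_2(F)$ is injective; this follows from Quillen's proof of Gersten's conjecture. Dennis and Sherman: the map is not injective for the local ring of the cusp of $\operatorname{Spec}K[t^2,t^3]$. Geller: the conjecture below holds when $A$ is noetherian, equicharacteristic of characteristic zero, and seminormal with finite normalization.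

**Conjecture (Geller).** Let $A$ be as in the Setting. Then $A$ is regular if and only if $K_2(A)\to K_2(F)$ is injective.

The problem is taken from Amalendu Krishna, "On $K_2$ of 1-dimensional local rings", arXiv:math/0402190 (2004). The ring of Section 1 disproves the conjecture.

**Theorem A.** Let $K_0$ be any field of characteristic $0$. There is a one-dimensional local domain $A$, essentially of finite type over $K_0$, which is not regular and for which $K_2(A)\to K_2(F)$ is injective. Moreover $A$ contains a field $k\supset K_0$ mapping isomorphically onto its residue field, and $A$ is the local ring of a $k$-rational point of an integral affine curve over $k$ (so $K=k$ is also a legitimate base field).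

In the other direction one has the following.

**Theorem B.** Let $A$ be as in the Setting, with residue field algebraic over $\mathbb Q$. Then $A$ is regular if and only if $K_2(A)\to K_2(F)$ is injective.

**Corollary C.** Let $A_0$ be as in Theorem B and not regular, and let $A_0\to A$ be a flat local homomorphism to a ring $A$ as in the Setting with $\mathfrak m_{A_0}A=\mathfrak m_A$. Then $K_2(A)\to K_2(F)$ is not injective. This applies for instance if $A$ is as in the Setting and is the localization of $A_0\otimes_\kappa K$ at a prime over $\mathfrak m_{A_0}$, where $\kappa\subset A_0\cap K$ is a field.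

By Theorem B, every counterexample has a residue field that is transcendental over $\mathbb Q$. The $2016$ parameters $y_{ab}$ of Section 1 are therefore not decoration, and Section 6 shows exactly where a proof of the conjecture runs into them.

## 3. Relative $K_2$, symbols, and truncated polynomial rings

We write $K_2$ additively, and $\Omega_C:=\Omega^1_{C/\mathbb Q}$. Hochschild and cyclic homology $HH$, $HC$ are taken over $\mathbb Q$; $\operatorname{rad}$ is the Jacobson radical. For an ideal $I$ of $C$, the relative group $K_n(C,I)$ is a homotopy group of the fibre of $K(C)\to K(C/I)$ and sits in the natural exact sequence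
$$\cdots\to K_{n+1}(C)\to K_{n+1}(C/I)\xrightarrow{\partial}K_n(C,I)\to K_n(C)\to K_n(C/I).\tag{1}$$
If $C\to C/I$ is split by a ring homomorphism, then $K_n(C,I)=\ker(K_n(C)\to K_n(C/I))$.

**Fact 3.1.** (Keune, *The relativization of $K_2$*, and Loday, *Cohomologie et groupe de Steinberg relatifs*, both J. Algebra 54 (1978).) Let $C$ be commutative and $I\subset\operatorname{rad}(C)$. Then $K_2(C,I)$ is, naturally in $(C,I)$, the abelian group generated by symbols $\langle a,b\rangle$ with $(a,b)\in C\times I\,\cup\, I\times C$, with relations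

1. (D1) $\langle a,b\rangle=-\langle b,a\rangle$;
2. (D2) $\langle a,b\rangle+\langle a,c\rangle=\langle a,b+c-abc\rangle$, when $a\in I$ or $b,c\in I$;
3. (D3) $\langle a,bc\rangle=\langle ab,c\rangle+\langle ac,b\rangle$, when $a$, $b$ or $c$ lies in $I$.

Given (D1), relation (D3) is the same as the relation
$$\text{(cyc)}\qquad \langle ab,c\rangle+\langle bc,a\rangle+\langle ca,b\rangle=0,$$
which is symmetric in $a,b,c$.

An example of computing with these symbols: let $B=K[t]_{(t)}$, $I=tB$. Then (cyc) for $(t,t,t^3)$ gives $\langle t^2,t^3\rangle=2\langle t,t^4\rangle$, and (cyc) for $(t,t^2,t^2)$ gives $\langle t,t^4\rangle=2\langle t^3,t^2\rangle=-2\langle t^2,t^3\rangle$. Hence $5\langle t^2,t^3\rangle=0$ in $K_2(B,tB)$. The symbol itself makes sense in $K[t^2,t^3]_{(t^2,t^3)}$, but the two relations used the element $t$, which is not there.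

**Fact 3.2.** (Goodwillie, Ann. of Math. 124, 1986, with Weibel, Trans. AMS 303, 1987, for unique divisibility.) For $I$ nilpotent in a $\mathbb Q$-algebra $C$, the group $K_n(C,I)$ is a $\mathbb Q$-vector space, naturally isomorphic to $HC_{n-1}(C,I)$. If $C$ is commutative and $C\to C/I$ is split, then for $n=2$ this reads
$$K_2(C,I)\cong\ker\bigl(\Omega_C/dC\to\Omega_{C/I}/d(C/I)\bigr)$$
(this is also due to Bloch).

The example that matters is $C=L[t]/t^M$, $I=(t)$, with $L$ a field of characteristic zero. Since $d(t^M)=Mt^{M-1}dt$,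
$$\Omega_{L[t]/t^M}=\bigl((L[t]/t^M)\otimes_L\Omega_L\bigr)\oplus (L[t]/t^{M-1})\,dt .\tag{2}$$
For $1\le q<M$ the degree-$q$ part of $\Omega_C/dC$ is $t^q\Omega_L\oplus Lt^{q-1}dt$ modulo the elements $t^q\,da+qat^{q-1}dt$, so it is a copy of $\Omega_L$; in degrees $\ge M$ it is $0$. Hence $K_2(L[t]/t^M,(t))\cong\Omega_L^{\,M-1}$. It vanishes if $L$ is algebraic over $\mathbb Q$, and not otherwise (for $M\ge2$).

**Fact 3.3.** (Cathelineau, *$\lambda$-structures in algebraic K-theory and cyclic homology*, K-Theory 4 (1991).) For commutative $C$, the isomorphism of Fact 3.2 carries the Adams summand $K_n(C,I)^{(i)}$ to $HC_{n-1}^{(i-1)}(C,I)$.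

Here the weight-$i$ summand is the part on which the Adams operation $\psi^m$ acts as $m^i$. For example, a unit has weight $1$, and a symbol $\{a_1,\dots,a_i\}$ of units, being a product, has weight $i$ in $K_i(C)\otimes\mathbb Q$.

**Fact 3.4.** (Suslin, Guin and Nesterenko–Suslin: homological stability, with $K_n^M(C)=H_n(GL_n(C))/H_n(GL_{n-1}(C))$; Soulé, *Opérations en K-théorie algébrique*, Canad. J. Math. 37 (1985): comparison of the rank and Adams filtrations.) For $C$ local with infinite residue field, $(K_n(C)\otimes\mathbb Q)^{(n)}$ is spanned by the symbols $\{a_1,\dots,a_n\}$, $a_i\in C^*$.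

**Fact 3.5.** (Loday, *Cyclic Homology*, §§4.5–4.6.) For $C$ commutative, $HC_2=HC_2^{(1)}\oplus HC_2^{(2)}$, and there is a natural exact sequence
$$0=HC_1^{(0)}(C)\to HH_2^{(1)}(C)\to HC_2^{(1)}(C)\to HC_0(C)=C\xrightarrow{\ d\ }\Omega_C ,$$
with $HH_2^{(1)}(C)=D_1(C/\mathbb Q)$, the first André–Quillen homology group.

About $D_1$ we use textbook facts: it vanishes, with any coefficients, for a filtered colimit of smooth $\mathbb Q$-algebras; $D_1((P/I)/P)=I/I^2$; and there is the Jacobi–Zariski exact sequence. For example, $D_1((L[t]/t^M)/L[t])=(t^M)/(t^{2M})$.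

**Fact 3.6.** (Milnor.) For a field $\kappa$ the sequence
$$0\to K_2(\kappa)\to K_2(\kappa(y))\xrightarrow{(\tau_\pi)}\bigoplus_\pi(\kappa[y]/\pi)^*\to0$$
is exact, with $\pi$ running over the monic irreducible polynomials and $\tau_\pi$ the tame symbols.

Finally we use the natural homomorphism $d\log:K_2(C)\to\Omega^2_C$ with $\{a,b\}\mapsto a^{-1}da\wedge b^{-1}db$. The following computation tells us what it sees.

**Lemma 3.7.** Let $\kappa$ be a field and $C=\kappa\oplus M$ with $M^2=0$, graded with $M$ in degree $1$. Then the degree-$2$ part of $\Omega^2_{C/\kappa}$ is $\Lambda^2_\kappa M$, with $dx\wedge dy$ corresponding to $x\wedge y$.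

*Proof.* The degree-$0$ part of $\Omega^1_{C/\kappa}$ is $0$, and the degree-$1$ part is spanned by the $dm$, $m\in M$. The projection $C\to M$ is a $\kappa$-derivation because $M^2=0$, so $m\mapsto dm$ is an isomorphism from $M$ onto the degree-$1$ part. Since $\Omega^1_{C/\kappa}$ lives in degrees $\ge1$, the degree-$2$ part of its exterior square over $C$ is the exterior square over $\kappa$ of its degree-$1$ part. $\square$

## 4. The cusp, by hand

Let $A$ be the local ring of $K[t^2,t^3]$ at the origin, with $x=t^2$, $y=t^3$ and $F=K(t)$. We exhibit an element of the kernel. Put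
$$c=\frac{y-1}{1-x}\in A^*,\qquad 1-xc=\frac{1-xy}{1-x}\in A^*,\qquad \sigma=\{1-xc,\;c\}\in K_2(A).$$
In $K_2(F)$ we may split off $x$. Since $\{1-xc,xc\}=0$,
$$\sigma=-\{1-xc,x\}=-\{1-xy,x\}+\{1-x,x\}=-\{1-xy,x\}=\{1-xy,y\}=\{1-t^5,t^3\}.$$
So $5\sigma=3\{1-t^5,t^5\}=0$ in $K_2(F)$. On the other hand $5\sigma\ne0$ in $K_2(A)$. Indeed $A/\mathfrak m^2=K\oplus M$ with $M=\mathfrak m/\mathfrak m^2$ having basis $x,y$, and there $xy=0$, so
$$d\log\sigma=\frac{dx}{1-x}\wedge\Bigl(\frac{dy}{y-1}+\frac{dx}{1-x}\Bigr)=\frac{dx\wedge dy}{(1-x)(y-1)},$$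
whose degree-$2$ component is $-dx\wedge dy$. By Lemma 3.7, $5\,x\wedge y\neq0$ in $\Lambda^2M$. So $K_2(A)\to K_2(F)$ is not injective.

This uses special monomials. For a general non-regular $A$ there are still $x,y\in\mathfrak m$ independent modulo $\mathfrak m^2$, and the symbol $\{1+x,1+y\}$ is detected by $\Lambda^2(\mathfrak m/\mathfrak m^2)$. To produce an element of the kernel from it, one must correct it by something invisible modulo $\mathfrak m^2$. The next section makes such corrections possible.

## 5. Carrying symbols from the normalization back to $A$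

Relations in $B$ use elements not available in $A$. But if a symbol of $B$ has an entry divisible by $\tau^3$, with $\tau B\subset A$, we can share out the factors of $\tau$ so that all entries land in $A$.

**Lemma 5.1.** Let $A\subset B$ be commutative rings, $\tau\in B$ a nonzerodivisor with $\tau B\subset A$ and $\tau B\subset\operatorname{rad}(A)\cap\operatorname{rad}(B)$. There is a homomorphism $\rho:K_2(B,\tau^3B)\to K_2(A,\tau B)$ such that the composites
$$K_2(A,\tau^3B)\to K_2(B,\tau^3B)\xrightarrow{\rho}K_2(A,\tau B),\qquad K_2(B,\tau^3B)\xrightarrow{\rho}K_2(A,\tau B)\to K_2(B,\tau B)$$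
are the natural maps.

*Proof.* We use Fact 3.1. For $b,c\in B$ put
$$\rho\langle b,\tau^3c\rangle=\langle b\tau,\tau^2c\rangle+\langle b\tau^2c,\tau\rangle,\qquad \rho\langle\tau^3c,b\rangle=-\rho\langle b,\tau^3c\rangle .\tag{3}$$
All entries on the right of the first formula lie in $\tau B\subset A$, and $c$ is determined by $\tau^3c$.

**Step 1: naturality and consistency.** If $b\in A$, then (cyc) for $(b,\tau,\tau^2c)$ in $K_2(A,\tau B)$ reads $\langle b\tau,\tau^2c\rangle+\langle\tau^3c,b\rangle+\langle b\tau^2c,\tau\rangle=0$, so the right side of (3) is $\langle b,\tau^3c\rangle$. Thus the first composite is the natural map on generators. For arbitrary $b\in B$ the same relation is available in $K_2(B,\tau B)$, so the second composite is natural too. If both entries lie in $\tau^3B\subset A$, the symbol $\langle\tau^3b',\tau^3c\rangle$ is covered by both formulas in (3). By the computation just made, the first gives the natural image $\langle\tau^3b',\tau^3c\rangle$, and the second gives $-\langle\tau^3c,\tau^3b'\rangle$, which is the same by (D1). So $\rho$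 is well defined on generators, and (D1) holds by construction.

**Step 2: (D2) with first entry $a\in B$ and second entries $\tau^3c,\tau^3d$.** Put $e=c+d-a\tau^3cd$; then $\tau^3c+\tau^3d-a\tau^6cd=\tau^3e$. By (D1) and (D2) in $K_2(A,\tau B)$,
$$\langle a\tau,\tau^2c\rangle+\langle a\tau,\tau^2d\rangle=\langle a\tau,\tau^2c+\tau^2d-a\tau^5cd\rangle=\langle a\tau,\tau^2e\rangle,$$
$$\langle a\tau^2c,\tau\rangle+\langle a\tau^2d,\tau\rangle=\langle a\tau^2c+a\tau^2d-a^2\tau^5cd,\tau\rangle=\langle a\tau^2e,\tau\rangle .$$
Adding, $\rho\langle a,\tau^3c\rangle+\rho\langle a,\tau^3d\rangle=\rho\langle a,\tau^3e\rangle$.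

**Step 3: (D2) with first entry $\tau^3e$ and second entries $b,c\in B$.** Put $f=b+c-bc\tau^3e$. Up to a global sign we need $\rho\langle b,\tau^3e\rangle+\rho\langle c,\tau^3e\rangle=\rho\langle f,\tau^3e\rangle$, and indeed
$$\langle b\tau,\tau^2e\rangle+\langle c\tau,\tau^2e\rangle=\langle b\tau+c\tau-bc\tau^4e,\tau^2e\rangle=\langle f\tau,\tau^2e\rangle,$$
$$\langle b\tau^2e,\tau\rangle+\langle c\tau^2e,\tau\rangle=\langle b\tau^2e+c\tau^2e-bc\tau^5e^2,\tau\rangle=\langle f\tau^2e,\tau\rangle .$$

**Step 4: (D3).** Since (cyc) is symmetric we may take $a,b\in B$ and $c=\tau^3d$. We must show $\rho\langle ab,\tau^3d\rangle=\rho\langle a,\tau^3bd\rangle+\rho\langle b,\tau^3ad\rangle$. Put $X=\langle ab\tau^2d,\tau\rangle$. Then $X$ occurs once on the left and twice on the right, and the claim is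
$$\langle ab\tau,\tau^2d\rangle=\langle a\tau,\tau^2bd\rangle+\langle b\tau,\tau^2ad\rangle+X .$$
Now (cyc) for $(ab\tau,\tau,\tau d)$ gives $\langle ab\tau,\tau^2d\rangle=\langle ab\tau^2,\tau d\rangle+X$, and (cyc) for $(a\tau,b\tau,\tau d)$ gives $\langle ab\tau^2,\tau d\rangle=\langle a\tau,bd\tau^2\rangle+\langle b\tau,ad\tau^2\rangle$. All entries lie in $\tau B$, so both relations hold in $K_2(A,\tau B)$. $\square$

## 6. Residue fields algebraic over $\mathbb Q$, and the form $w\,dw'-w'dw$

A sensible person first tries to prove the conjecture: take $\{1+x,1+y\}$ with $x,y$ independent modulo $\mathfrak m^2$, kill it in $B$ modulo a high power of the conductor, and use $\rho$ to correct it. We now carry this out and watch what it needs.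

**Proof of Theorem B.** If $A$ is regular, injectivity is the quoted consequence of Gersten's conjecture. Let $A$ be non-regular with residue field $\kappa$ algebraic over $\mathbb Q$, and let $B$ be its normalization.

**Step 1: choose $\tau$.** $B$ is finite over $A$ and a semilocal Dedekind domain, hence a principal ideal domain, and $B\neq A$. Let $\operatorname{rad}(B)=\pi B$. The conductor $\mathfrak c$ is a nonzero ideal of $B$, contained in $\mathfrak m$ because $1\notin\mathfrak c$; it contains $\pi^rB$ for some $r\ge1$. Put $\tau=\pi^{2r}$. Writing $\pi^{2r}b=\pi^r\cdot\pi^rb$ we see $\tau B\subset\mathfrak c^2\subset\mathfrak m^2$, and Lemma 5.1 applies to $(A,B,\tau)$.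

**Step 2: the symbol $\alpha$ dies modulo $\tau^3$.** Since $A$ is not regular, we can choose $x,y\in\mathfrak m$ linearly independent modulo $\mathfrak m^2$; put $\alpha=\{1+x,1+y\}\in K_2(A)$. The ring $B/\tau^3B$ is a finite product of artinian local rings with principal maximal ideals, hence, by Cohen's theorem, of rings $\kappa_i[t]/t^{M_i}$ with $\kappa_i$ finite over $\kappa$, so algebraic over $\mathbb Q$. The image of $\alpha$ in each $K_2(\kappa_i)$ is trivial, because $x$ lies in every maximal ideal of $B$. So $\alpha$ maps into $\prod K_2(\kappa_i[t]/t^{M_i},(t))$. By Fact 3.2 this embeds in the product of the groups $\Omega/d$ of the rings $\kappa_i[t]/t^{M_i}$. Here $\Omega_{\kappa_i}=0$, so by (2) all forms are in $(\kappa_i[t]/t^{M_i-1})dt$, and $at^jdt=d(at^{j+1}/(j+1))$ is exact. The group is $0$, and $\alpha\mapsto0$ in $K_2(B/\tau^3B)$.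

**Step 3: correct $\alpha$.** By (1), the image of $\alpha$ in $K_2(B)$ comes from some $\beta\in K_2(B,\tau^3B)$. Let $\gamma\in K_2(A)$ be the image of $\rho(\beta)\in K_2(A,\tau B)$. By the second property in Lemma 5.1, $\gamma$ and $\alpha$ have the same image in $K_2(B)$. So
$$\alpha-\gamma\in\ker(K_2(A)\to K_2(B))\subset\ker(K_2(A)\to K_2(F)).$$

**Step 4: $\alpha-\gamma\ne0$.** By (1), $\gamma$ dies in $K_2(A/\tau B)$, hence in $K_2(A/\mathfrak m^2)$, as $\tau B\subset\mathfrak m^2$. Choose a coefficient field and write $A/\mathfrak m^2=\kappa\oplus M$ with $M=\mathfrak m/\mathfrak m^2$. Under $d\log$, followed by the passage to $\Omega^2_{(A/\mathfrak m^2)/\kappa}$, the element $\alpha$ goes to $(1+x)^{-1}(1+y)^{-1}dx\wedge dy$, with degree-$2$ component $dx\wedge dy$. By Lemma 3.7 this is $x\wedge y\neq0$ in $\Lambda^2_\kappa M$. $\blacksquare$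

**Proof of Corollary C.** By flatness, nonzero elements of $A_0$ are nonzerodivisors on $A$, so $F_0\subset F$, where $F_0$ is the fraction field of $A_0$. Let $\xi_0=\alpha-\gamma\in K_2(A_0)$ be the element constructed above. It dies in $K_2(F_0)$, so its image $\xi\in K_2(A)$ dies in $K_2(F)$. Write $\mathfrak m_0=\mathfrak m_{A_0}$, $\mathfrak m=\mathfrak m_A$, and let $\kappa_0,\kappa_A$ be the residue fields. Flatness and $\mathfrak m=\mathfrak m_0A$ give $\mathfrak m/\mathfrak m^2=(\mathfrak m_0/\mathfrak m_0^2)\otimes_{\kappa_0}\kappa_A$. The image of $\gamma$ in $K_2(A/\mathfrak m^2)$ factors through $K_2(A_0/\mathfrak m_0^2)$, so it is $0$. The image of $\alpha$ is $\{1+x,1+y\}$ with $x\wedge y\neq0$ in $\Lambda^2_{\kappa_A}(\mathfrak m/\mathfrak m^2)$. Choosing a coefficient field of $A/\mathfrak m^2$, the computation of Step 4 shows $\xi\ne0$.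

For the stated example, $A_0\to A_0\otimes_\kappa K$ is flat, so $A_0\to A$ is flat and local. The closed fibre is a localization at a prime of $\kappa_0\otimes_\kappa K$. This ring is integral over $K$, as $\kappa_0/\kappa$ is algebraic, hence zero-dimensional; and it is reduced, as the characteristic is $0$. So the closed fibre is a field, that is, $\mathfrak m_0A=\mathfrak m$. $\blacksquare$

**Where the argument stops.** The only use of the hypothesis on $\kappa$ was $\Omega_{\kappa_i}=0$ in Step 2. Without it, Step 2 fails for a concrete reason. Take a ring as in Section 1 and $x=wt$, $y=w't$ with $w,w'\in W$ linearly independent over $k$. The degree-$2$ part of $d\log\{1+x,1+y\}$ in $\Omega^2_{L[t]/t^M}$, $M\ge3$, is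
$$d(wt)\wedge d(w't)=t^2\,dw\wedge dw'+t\,dt\wedge(w\,dw'-w'dw).$$
By (2), $t\,dt\wedge\Omega_L$ is a copy of $\Omega_L$ inside $\Omega^2_{L[t]/t^M}$. So as soon as $w\,dw'-w'dw\neq0$, equivalently $d(w'/w)\ne0$ in $\Omega_L$, equivalently $w'/w$ is transcendental over $\mathbb Q$, the symbol is nonzero in $K_2(B/t^MB)$ and cannot be corrected by an element coming from $K_2(B,t^MB)$. A counterexample should be a ring in which this obstruction is always present: no nonzero element of $\Lambda^2W$ may escape it, not even with help from other elements of $K_2(A)$. The next section turns that wish into a precise sufficient condition.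

## 7. Two conditions that force injectivity

Let $L/k$ be a finite extension of fields of characteristic $0$, and let $R=\bigoplus_{q\ge0}R_q\subset L[t]$ be a graded $k$-subalgebra with
$$R_0=k,\qquad R_q\subset Lt^q,\qquad R_q=Lt^q\ \text{ for } q\ge3 .\tag{4}$$
The ring of Section 1 is of this kind. Put $\mathfrak m_R=R\cap tL[t]$, $A=R_{\mathfrak m_R}$, $B=L[t]_{(t)}$, $J=tB$, $I_N=t^NB$, $F=L(t)$. The argument of Section 1 shows that $R$ is a finitely generated $k$-algebra of dimension one, that $(R\setminus\mathfrak m_R)^{-1}L[t]=B$, and that $A$ is a one-dimensional noetherian local domain with fraction field $F$ and residue field $k\subset A$. For $N\ge3$ we have $I_N\subset A$ and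
$$\bar A_N:=A/I_N=R/t^NL[t],\qquad \bar B_N:=B/I_N=L[t]/t^N,$$
since these two graded rings are already local. We write $J_N=t\bar B_N$.

The *degree derivation* of a graded ring is $f\mapsto qf$ for $f$ of degree $q$; contraction with it is the linear map $\iota$ from $1$-forms to functions with $\iota(a\,db)=\deg(b)\,ab$ for homogeneous $b$. For instance on $K[t^2,t^3]$ with $x=t^2,y=t^3$ we get $\iota(2x\,dy-3y\,dx)=6xy-6xy=0$.

**Proposition 7.1.** Assume (a) $K_2(k)\to K_2(L)$ is injective, and (b) $\Omega_R\to\Omega_{L[t]}$ is injective. Then $K_2(A)\to K_2(F)$ is injective.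

*Proof.* $B$ is regular, so $K_2(B)\to K_2(F)$ is injective. Let $\alpha\in\ker(K_2(A)\to K_2(B))$; we must show $\alpha=0$.

**Step 1: condition (b) makes $\alpha$ vanish in $K_2(\bar A_N)$ for every $N\ge3$.** The image of $\alpha$ in $K_2(k)$ dies in $K_2(B/J)=K_2(L)$, so it is $0$ by (a). Let $M=2N$ and let $\alpha_M$ be the image of $\alpha$ in $K_2(\bar A_M)$. Then $\alpha_M$ lies in $K_2(\bar A_M,\mathfrak m)$, where $\mathfrak m$ is the maximal ideal, and by Fact 3.2
$$K_2(\bar A_M,\mathfrak m)\cong\bigoplus_{q\ge1}(\Omega_{\bar A_M}/d\bar A_M)_q,\qquad K_2(\bar B_M,J_M)\cong\bigoplus_{q\ge1}(\Omega_{\bar B_M}/d\bar B_M)_q ,$$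
as the degree-$0$ parts are $\Omega_k/dk$ and $\Omega_L/dL$. The image of $\alpha_M$ in the second group is $0$.

For $1\le q<M$ the map in degree $q$ is the map $(\Omega_R/dR)_q\to(\Omega_{L[t]}/dL[t])_q$, because $t^ML[t]$ starts in degree $M$. It is injective: suppose $\omega\in\Omega_{R,q}$ maps to $ds$ with $s\in Lt^q$. Contraction with the degree derivation, which preserves $R$, shows $qs=\iota(ds)\in R_q$. So $s\in R_q$, and $\omega-ds\in\Omega_R$ maps to $0$ in $\Omega_{L[t]}$. By (b), $\omega=ds$.

So $\alpha_M$ has only components of degree $q\ge M=2N$. But $\Omega_{\bar A_N}$ is spanned by forms $a\,db$ with $\deg a,\deg b\le N-1$, so it vanishes in degrees $\geq 2N-1$. Hence $\alpha_M\mapsto0$ in $K_2(\bar A_N)$.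

It remains to lift $\alpha$ to $K_2(A,I_N)$ and to control the ambiguity of its image in $K_2(B,I_N)$.

**Step 2: if $N\ge3$ and $M\ge2N$, then $\ker(K_2(B,I_M)\to K_2(B))$ maps to $0$ in $K_2(B,I_N)$.** By (1) the kernel is $\partial K_3(\bar B_M)$. By naturality of (1), and exactness of (1) for $(B,I_N)$, it suffices that the image of $K_3(\bar B_M)\to K_3(\bar B_N)$ lies in the image of $K_3(B)$. Now $K_3(\bar B_M)=K_3(L)\oplus K_3(\bar B_M,J_M)$, and $K_3(L)$ lifts to $K_3(B)$ because $L\subset B$. By Facts 3.2, 3.3 and 3.5, $K_3(\bar B_M,J_M)$ is a $\mathbb Q$-vector space of the form $K^{(2)}\oplus K^{(3)}$ with $K^{(2)}\cong HC_2^{(1)}(\bar B_M,J_M)$. It is a uniquely divisible direct summand of $K_3(\bar B_M)$, stable under Adams operations, so it embeds compatibly with weights in $K_3(\bar B_M)\otimes\mathbb Q$. We treat the two weights separately.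

**Step 2a: $K^{(3)}$ consists of symbols, and symbols lift.** Let $\mathrm{Sym}\subset K_3(\bar B_M,J_M)$ be the subgroup generated by the $\{1+z,u,v\}$ with $z\in J_M$, $u,v\in\bar B_M^*$. The group $1+J_M$ is isomorphic to $J_M$ by $\exp$ and $\log$, hence divisible; so $\mathrm{Sym}$ is divisible, and a divisible subgroup of a $\mathbb Q$-vector space is a $\mathbb Q$-subspace. Let $\zeta\in K^{(3)}$. By Fact 3.4, some positive multiple of $\zeta$ agrees in $K_3(\bar B_M)\otimes\mathbb Q$ with a sum of symbols; multiplying by a further integer to kill the torsion difference, $r\zeta$ is a sum of symbols in $K_3(\bar B_M)$ for some $r\ge1$. Apply the projection $z\mapsto z-\bar z$ of $K_3(\bar B_M)$ onto $K_3(\bar B_M,J_M)$, where $\bar z$ is the image in $K_3(L)\subset K_3(\bar B_M)$. It fixes $r\zeta$. Write $a=\bar a(1+a')$ with $a'\in J_M$, and similarly for $b,c$. Then $\{a,b,c\}-\{\bar a,\bar b,\bar c\}$ expands by multilinearity into symbols that have an entry in $1+J_M$, and by graded commutativity these are, up to sign, of the form $\{1+z,u,v\}$. So $r\zeta\in\mathrm{Sym}$,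 and $\zeta\in\mathrm{Sym}$ since $\mathrm{Sym}$ is a $\mathbb Q$-subspace. As $B^*\to\bar B_M^*$ is onto, every element of $\mathrm{Sym}$ lifts to $K_3(B)$; in particular its image in $K_3(\bar B_N)$ does.

**Step 2b: $K^{(2)}$ dies in $K_3(\bar B_N)$.** The map $d:J_M\to\Omega_{\bar B_M}$ is injective, because by (2) the $dt$-component of $d(\sum_{i=1}^{M-1}a_it^i)$ is $\sum ia_it^{i-1}dt$ in $(L[t]/t^{M-1})dt$. The sequence of Fact 3.5, relative to the split ideal $J_M$, therefore gives
$$HC_2^{(1)}(\bar B_M,J_M)\cong\ker\bigl(D_1(\bar B_M/\mathbb Q)\to D_1(L/\mathbb Q)\bigr)=D_1(\bar B_M/\mathbb Q),$$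
since $D_1(L/\mathbb Q)=0$. As $L[t]$ is a filtered colimit of smooth $\mathbb Q$-algebras, $D_1(L[t]/\mathbb Q,-)=0$, and the Jacobi–Zariski sequence embeds $D_1(\bar B_M/\mathbb Q)$, naturally in $M$, into $D_1(\bar B_M/L[t])=(t^M)/(t^{2M})$. The same holds for $N$. Since $M\ge2N$, the map $(t^M)/(t^{2M})\to(t^N)/(t^{2N})$ is $0$. So $K^{(2)}$ maps to $0$ in $K_3(\bar B_N)$.

**Step 3: assemble, using $\rho$.** By Step 1 with $N=18$, $\alpha$ lifts to $\alpha'\in K_2(A,I_{18})$. The image of $\alpha'$ in $K_2(B,I_{18})$ dies in $K_2(B)$, because $\alpha$ does. By Step 2 with $M=18$, $N=9$, its image in $K_2(B,I_9)$ is $0$. Apply Lemma 5.1 with $\tau=t^3$, so that $\tau B=I_3\subset A$ and $\tau^3B=I_9$. The natural image of $\alpha'$ in $K_2(A,I_3)$ is obtained by going from $K_2(A,I_9)$ to $K_2(B,I_9)$ and applying $\rho$; so it is $\rho(0)=0$. It maps to $\alpha$ in $K_2(A)$. Hence $\alpha=0$. $\square$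

## 8. Torsion differentials, degree by degree

Now we study (b) for rings $R$ as in (4), to see why $R$ has the shape of Section 1. Put
$$T=\ker(\Omega_R\to\Omega_{L[t]}),\qquad T_k=\ker(\Omega_{R/k}\to\Omega_{L[t]/k}=L[t]\,dt).$$
Condition (b) says $T=0$. The relative module $T_k$ is easier, and the difference between the two is governed by $\Omega_k$.

**Lemma 8.1.** The natural map $T\to T_k$ is injective, and it is bijective in every degree $q$ with $R_q=Lt^q$, in particular for $q\ge3$.

*Proof.* Since $L/k$ is finite separable, $\Omega_L=L\otimes_k\Omega_k$ and $\Omega_{L[t]}=(L[t]\otimes_k\Omega_k)\oplus L[t]\,dt$. The sequence $R\otimes_k\Omega_k\to\Omega_R\to\Omega_{R/k}\to0$ is exact, and the composite $R\otimes_k\Omega_k\to L[t]\otimes_k\Omega_k\subset\Omega_{L[t]}$ is injective. An element of $T$ that vanishes in $\Omega_{R/k}$ comes from $R\otimes_k\Omega_k$ and maps to $0$ in $\Omega_{L[t]}$, so it is $0$. For the second claim, lift an element of $T_{k,q}$ to $\omega\in\Omega_{R,q}$. Its image in $\Omega_{L[t]}$ lies in $Lt^q\otimes_k\Omega_k=R_q\otimes_k\Omega_k$,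 and subtracting the corresponding element of $\Omega_R$ moves $\omega$ into $T$. $\square$

So the absolute differentials of $k$ can remove torsion only in degrees where $R_q\ne Lt^q$. In all other degrees (b) requires $T_{k,q}=0$.

**Two rings that fail.** Let $L=k(\sqrt\delta)$ be a quadratic extension. First let $R=k\oplus tL[t]=k[x,z]/(z^2-\delta x^2)$ with $x=t$, $z=\sqrt\delta\,t$. This $R$ is seminormal: if $b\in L[t]$ and $b^2,b^3\in R$, then the constant term $c$ of $b$ has $c^2,c^3\in k$, so $c\in k$ and $b\in R$. Consider
$$\omega=x\,dz-z\,dx-\frac{xz}{2\delta}\,d\delta .$$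
Its image in $\Omega_{L[t]}$ is $t^2d\sqrt\delta-t^2\frac{\sqrt\delta}{2\delta}d\delta=0$. But its image $x\,dz-z\,dx$ in $\Omega_{R/k}$ is nonzero, because the only relation in degree $2$ is $2z\,dz-2\delta x\,dx=0$. So (b) fails, and we know from Geller's theorem that such rings satisfy the conjecture.

Second, let us make the ring thinner in low degrees: $R=k\oplus kt\oplus kt^2\oplus t^3L[t]=k[x,z]/(z^2-\delta x^6)$ with $x=t$, $z=\sqrt\delta\,t^3$. This is the shape of Section 1 with $n=1$, $W=k$, $H=k$. Now $\omega=x\,dz-3z\,dx-\frac{xz}{2\delta}d\delta$ has image $t^4d\sqrt\delta-\frac{\sqrt\delta\,t^4}{2\delta}d\delta=0$, while $x\,dz-3z\,dx\ne0$ in $\Omega_{R/k}$, since there is no relation in degree $4$. Again (b) fails. The culprit is a generator $z$ of $R$ in degree $3$.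

**The shape $k\oplus Wt\oplus Ht^2\oplus t^3L[t]$.** Suppose $R$ has this shape, with $\phi:L\to k$ a nonzero $k$-linear map, $H=\ker\phi$ and $\phi(WW)=0$, and suppose that $R$ is generated in degree $1$. Then $P=k[X_0,\dots,X_{n-1}]\to R$, $X_a\mapsto w_at$, is onto, with kernel $\mathcal I$, and $\mathcal I_1=0$. So $\Omega_{R/k,2}=(P_1\,dP_1)/d\mathcal I_2$. Contraction $\iota$ with the degree derivation satisfies $\iota d=q$ in degree $q$ and is injective on $L[t]\,dt$, as $\iota(f\,dt)=tf$; hence $T_k=\ker\iota$ and $\Omega_{R/k,2}=T_{k,2}\oplus dR_2$. It follows that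
$$T_{k,2}\cong (P_1\,dP_1)/dP_2\cong\Lambda^2_kW ,$$
of dimension $n(n-1)/2$, never zero once $n\ge2$. Only $\Omega_k$ can remove this. For $w,w'\in W$ put
$$\mu(w\wedge w')=(\phi\otimes1)(w\,dw'-w'dw)\in\Omega_k,\qquad w\,dw'\in\Omega_L=L\otimes_k\Omega_k .\tag{5}$$
This is a $k$-linear map $\mu:\Lambda^2_kW\to\Omega_k$: it is clearly additive and alternating, and replacing $w'$ by $cw'$ with $c\in k$ adds the term $\phi(ww')\,dc=0$ to $c\,\mu(w\wedge w')$. Isotropy of $W$ is what makes $\mu$ linear. We shall see in Section 12 that if $\mu$ is injective then $T_2=0$. The form in (5) is exactly the obstruction of Section 6, reduced modulo $H$. In particular injectivity of $\mu$ needs $\dim_k\Omega_k\ge n(n-1)/2$, which explains the number of parameters $y_{ab}$: with $W_0$ in place of $W$, over $k_1=K_0(s)$ with $K_0$ algebraic over $\mathbb Q$, the target $\Omega_{k_1}$ is one-dimensional and $\mu$ is far from injective.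

In degree $3$ there is no help from $\Omega_k$. A functional on $\Omega_{R/k,3}/dR_3$ turns out to be a bilinear map $\psi$ on $H\times W$ with $\psi(w^2,w)=0$, because $w^2t^2\,d(wt)=\frac13d(w^3t^3)$. We want no such $\psi$ except $0$. Extending $\psi$ to $L\times W$, which is unique up to maps $\phi(x)\ell(w)$, leads to the property $\mathsf S$ of Section 10. Here the size of $n$ matters. With $p=2n$ there are $pn$ unknowns, an obvious $n$-dimensional space of solutions $\phi\cdot\ell$, and $\dim S^3(W^*)=n(n+1)(n+2)/6$ equations. So the property can hold only if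
$$\frac{n(n+1)(n+2)}6\ \ge\ n(2n-1),\qquad\text{that is}\qquad(n-1)(n-8)\ge0 .$$
Thus $n=1$, excluded by the second example above, or $n\ge8$. We take $n=64$, for which there is a good combinatorial model.

## 9. Condition (a), by tame symbols

We return for good to the fields of Section 1 and show that $K_2(k)\to K_2(L)$ is injective.

**Step 1: $K_2(k_1)\to K_2(L_1)$ is injective.** The purpose of the particular polynomial $g$ is that every place of $k_1$ coming from a monic irreducible polynomial has an unramified place above it. Let $\alpha$ be in the kernel, $\pi\in K_0[s]$ monic irreducible and $c\in\overline{K_0}$ a root of $\pi$. We have $g'=x^{126}(128x-127)$. The polynomial $g-c$ has a simple root $x_0$: if $c=0$, take $x_0=1$, where $g'(1)=1$; if $c\neq0$, then $0$ is not a root of $g-c$, so the only possible multiple root is $127/128$, where $g''\ne0$, hence of multiplicity $2<128$, and there is another root, which is simple. Let $c_j$ be the roots of $\pi$; they are distinct, so $x_0$ is a root of exactly one factor of $\pi(g(x))=\prod_j(g(x)-c_j)$, and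 a simple one. Hence the minimal polynomial $\varpi$ of $x_0$ over $K_0$ divides $\pi(g(x))$ exactly once. With ramification index $1$, the tame symbol $\tau_\varpi(\alpha|_{L_1})$ is the image of $\tau_\pi(\alpha)$ under the injection $(K_0[s]/\pi)^*\to(K_0[x]/\varpi)^*$. Since $\alpha|_{L_1}=0$, we get $\tau_\pi(\alpha)=1$ for all $\pi$, so $\alpha$ comes from $K_2(K_0)$ by Fact 3.6. As $K_2(K_0)\to K_2(K_0(x))$ is injective, again by Fact 3.6, $\alpha=0$.

**Step 2: adding a variable.** Let $\kappa'/\kappa$ be a finite extension in characteristic $0$ with $K_2(\kappa)\to K_2(\kappa')$ injective. Then $K_2(\kappa(y))\to K_2(\kappa'(y))$ is injective. Indeed a monic irreducible $\pi\in\kappa[y]$ is a product of distinct irreducibles in $\kappa'[y]$, so, as in Step 1, an element $\alpha$ of the kernel has all $\tau_\pi(\alpha)=1$ and lies in $K_2(\kappa)$. It dies in $K_2(\kappa'(y))\supset K_2(\kappa')$, so it dies in $K_2(\kappa')$, so $\alpha=0$.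

Starting from Step 1 and adjoining the $y_{ab}$ one at a time by Step 2 gives (a).

## 10. The cubic property $\mathsf S$, and reduction to one isotropic space

For a field $E\supset k_1$ and an alternating matrix $Y\in M_n(E)$, put $L_E=E\otimes_{k_1}L_1$ and $W_Y=\langle u_a+\sum_bY_{ab}u_b^*\rangle\subset L_E$.

**Definition.** $\mathsf S(Y)$ is the statement: every $E$-bilinear $\psi:L_E\times W_Y\to E$ with $\psi(w^2,w)=0$ for all $w\in W_Y$ is of the form $\psi(x,w)=\phi(x)\ell(w)$ with $\ell\in W_Y^*$.

All $\phi\cdot\ell$ satisfy the condition, as $W_Y$ is isotropic.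

**Proposition 10.1.** $\mathsf S(Y)$ holds for the generic matrix $Y=(y_{ab})$ over $E=k$.

The proof occupies this section and the next.

**Step 1: one matrix over an algebraic closure suffices.** Put $\Omega:=\overline{k_1}$ (no confusion with differentials will arise in Sections 10 and 11). Since $E$ is infinite, $\psi(w^2,w)=0$ for all $w$ means that a cubic polynomial in the coordinates of $w$ has zero coefficients. This is a linear system in the $pn$ unknown values of $\psi$ on basis vectors, with coefficients polynomial in $Y$ over $k_1$. Its solution space has dimension $\ge n$, with equality if and only if $\mathsf S(Y)$ holds. If $\mathsf S(Y_0)$ holds for one alternating $Y_0$ over $\Omega$, then some minor of size $pn-n$ is nonzero at $Y_0$; so it is a nonzero polynomial in the entries of $Y$, hence nonzero at the generic $Y$, and $\mathsf S$ holds there.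

**Step 2: coordinates.** Since $L_1/k_1$ is separable, $L_\Omega\cong\Omega^p$ as an algebra, and $\phi(x)=\sum c_ix_i$, with all $c_i\ne0$ by nondegeneracy. Put $\mathbf q(x)=\phi(x^2)=\sum c_ix_i^2$. Let $W'\subset\Omega^p$ be $\mathbf q$-isotropic of dimension $n$, with coordinate forms $z_i=x_i|_{W'}$. A bilinear $\psi$ is $\psi(x,w)=\sum x_i\ell_i(w)$ with $\ell_i\in W'^*$, and the analogue of $\mathsf S$ for $W'$ reads
$$\mathsf S(W'):\quad\textstyle\sum_iz_i^2\ell_i=0\ \text{in}\ S^3(W'^*)\ \text{ implies }\ \ell_i=c_i\ell\ \text{for all }i,\text{ for some }\ell\in W'^* .$$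

So we need $2n$ linear forms $z_i$ in $n$ variables whose squares satisfy one relation $\sum c_iz_i^2=0$, and such that the only relations $\sum z_i^2\ell_i=0$ with linear $\ell_i$ are the multiples of that one by linear forms.

A triangulated torus has exactly twice as many triangles as vertices. So we let vertices be variables, and let the form of a triangle be the sum of its vertices. If the triangles can be colored in two colors so that the two triangles on each edge have different colors, then edges cancel and we get a relation among the squares. The next section proves that on the torus $(\mathbb Z/8)^2$ there are no further linear relations.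

**Step 3: from any space with $\mathsf S$ to a graph $W_Y$.** Suppose Section 11 has given forms as in Lemma 11.1 below, with $p$ triangles $t$ and signs $\varepsilon_t$. Identify $\{1,\dots,p\}$ with the set of triangles, choose $\sigma_i\in\Omega^*$ with $\sigma_i^2c_i=\varepsilon_i$, and let
$$W^1=\{(\sigma_iz_i(w))_i:w\in V^*\}\subset\Omega^p .$$
It has dimension $n=64$, because the $z_i$ span $V$, and is isotropic by Lemma 11.1(i), since $\sum c_i\sigma_i^2z_i^2=\sum\varepsilon_iz_i^2=0$. If $\sum\sigma_i^2z_i^2\ell_i=0$, then by Lemma 11.1(ii) there is $\ell$ with $\sigma_i^2\ell_i=\varepsilon_i\ell$, that is, $\ell_i=c_i\ell$. So $\mathsf S(W^1)$ holds.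

By Witt's theorem, $W^1=\gamma(W_0\otimes\Omega)$ with $\gamma\in O(\mathbf q)$. If $\det\gamma=-1$, compose with the reflection $x_1\mapsto-x_1$; this replaces $\sigma_1$ by $-\sigma_1$ in the definition of $W^1$, so $\mathsf S$ still holds. Thus we may take $\gamma\in SO(\mathbf q)$. On the irreducible variety $SO(\mathbf q)$ consider the conditions "$\mathsf S(hW_0)$" and "$hW_0\cap W_\infty=0$" on $h$. In the basis $hu_a$ of $hW_0$, the first says that a linear system with coefficients polynomial in $h$, whose solution space always has dimension $\ge n$, has rank at least $pn-n$; this is open. The second is the nonvanishing of a determinant. Both are nonempty ($h=\gamma$, respectively $h=1$), so some $h$ satisfies both. Then $hW_0$ is an isotropic complement of $W_\infty$, so it has a basis $u_a+\sum_bY_{ab}u_b^*$, and isotropy says $Y_{ab}+Y_{ba}=0$. So $\mathsf S(Y_0)$ holds for an alternating $Y_0$ over $\Omega$, and Step 1 finishes the proof of Proposition 10.1, once Lemma 11.1 is proved.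

## 11. Squares of linear forms on a triangulated torus

Let $G=(\mathbb Z/8)^2$, $u=(1,0)$, $v=(0,1)$, and let $V$ be the $\Omega$-vector space with basis $e_g$, $g\in G$. Let $\mathcal T$ be the set of *triangles* $g+\{0,u,v\}$ (up, $\varepsilon=1$) and $g-\{0,u,v\}$ (down, $\varepsilon=-1$), and for $t\in\mathcal T$ put $z_t=\sum_{a\in t}e_a$. For example the up triangle at the origin gives $e_{(0,0)}+e_{(1,0)}+e_{(0,1)}$.

**Lemma 11.1.** (0) There are exactly $128$ distinct triangles, and no up triangle is a down triangle. (i) $\sum_t\varepsilon_tz_t^2=0$ in $S^2V$, and the $z_t$ span $V$. (ii) If $\ell_t\in V$ and $\sum_tz_t^2\ell_t=0$ in $S^3V$, there is $\ell\in V$ with $\ell_t=\varepsilon_t\ell$ for all $t$.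

*Proof.* Let $\mathcal D=\{u,v,v-u,-u,-v,u-v\}$, in this cyclic order. Call $a,b$ *adjacent* if $a-b\in\mathcal D$, and put $N(c)=c+\mathcal D$, $N[c]=N(c)\cup\{c\}$. An *edge* is a pair of adjacent vertices.

**Step 1: local geometry.** Every identity in this step involves at most four vectors with coordinates in $\{0,\pm1\}$, so its two sides differ by at most $4$ in each coordinate, and it holds in $G$ if and only if it holds in $\mathbb Z^2$. The automorphism of order $6$ with $u\mapsto v\mapsto v-u$ rotates $\mathcal D$ by one step.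

*(F1)* For $r,r'\in\mathcal D$: $r-r'\in\mathcal D$ if and only if $r,r'$ are consecutive. By rotation take $r=u$. Then $u-v$ and $u-(u-v)=v$ lie in $\mathcal D$, while $u-u=0$, $u-(v-u)=(2,-1)$, $u-(-u)=(2,0)$, $u-(-v)=(1,1)$ do not. The triangles containing $a$ are the six sets $\{a,a+r,a+r'\}$ with $r,r'$ consecutive: the pairs $(u,v)$, $(v-u,-u)$, $(-v,u-v)$ give the up triangles containing $a$, and the pairs $(v,v-u)$, $(-u,-v)$, $(u-v,u)$ give the down ones. So around $a$ up and down triangles alternate, and the six sets are distinct. Hence each edge $\{a,a+r\}$ lies in exactly two triangles, one up and one down, and three pairwise adjacent vertices form a triangle. Each vertex lies on exactly $3$ up and $3$ down triangles, all six distinct as sets; so there are $64\cdot3/3=64$ of each kind and (0) follows.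

*(F2)* The sums $r+r'$ with $r,r'\in\mathcal D$ that lie outside $\mathcal D\cup\{0\}$ are the $2r$ and the $r+r'$ with $r,r'$ consecutive; indeed opposite elements sum to $0$, and elements two steps apart sum to the element between them, as in $u+(v-u)=v$. They are the $12$ distinct elements
$$\pm(2,0),\ \pm(0,2),\ \pm(-2,2),\ \pm(1,1),\ \pm(-1,2),\ \pm(-2,1).$$
So for $a\notin N[c]$ the set $N(a)\cap N(c)$, which consists of the $c+r$ with $a-c-r\in\mathcal D$, is empty, or one vertex (when $a-c=2r$), or $\{c+r,c+r'\}$ with $r,r'$ consecutive and $a=c+r+r'$. In the last case these two vertices are $a-r',a-r$, consecutive in the $6$-cycle $N(a)$. Conversely, if $r,r'$ are consecutive then $c+r+r'\notin N[c]$.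

**Step 2: part (i).** By (F1) the sum of $z_t^2$ over the up triangles is $3\sum_ge_g^2+2\sum e_ae_b$, the second sum over all edges $\{a,b\}$, and the same holds for the down triangles. So $\sum_t\varepsilon_tz_t^2=0$. The operator $1+u+v$ on the group algebra $\Omega[G]$ is invertible: its eigenvalues are $1+\chi(u)+\chi(v)$ for the characters $\chi$ of $G$, and three roots of unity $1,\chi(u),\chi(v)$ with sum $0$ force $\chi(u)$ to be a primitive cube root of unity, impossible as $|G|=64$. So already the $z_t$ of the up triangles span $V$.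

**Step 3: the equations for part (ii).** Write $\ell_t=\sum_c\ell_t[c]e_c$. Comparing coefficients in $\sum z_t^2\ell_t=0$ gives, for distinct $a,b,c$,
$$e_ae_be_c:\quad 2\Bigl(\sum_{t\ni a,b}\ell_t[c]+\sum_{t\ni b,c}\ell_t[a]+\sum_{t\ni a,c}\ell_t[b]\Bigr)=0,\tag{6}$$
$$e_a^2e_c:\quad \sum_{t\ni a}\ell_t[c]+2\sum_{t\ni a,c}\ell_t[a]=0.\tag{7}$$

**Step 4: far from $c$, the coefficient of $e_c$ is constant up to $\varepsilon$.** Fix $c$. Call an edge $\{a,b\}$ *outside* if $a,b\notin N[c]$. No triangle contains $\{b,c\}$ or $\{a,c\}$, so for the two triangles $t,t'$ on an outside edge $e$, (6) gives $\ell_t[c]+\ell_{t'}[c]=0$. As $\varepsilon_t=-\varepsilon_{t'}$, we have $\varepsilon_t\ell_t[c]=\varepsilon_{t'}\ell_{t'}[c]=:m_e$. Two outside edges in a common triangle have the same $m_e$. Two outside edges at a common vertex $a$ have the same $m_e$: by (F2) the vertices of the $6$-cycle $N(a)$ not in $N[c]$ form a path or the whole cycle, and consecutive ones form with $a$ a triangle with all vertices outside.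

The graph induced on $G\setminus N[c]$ is connected. To see this take $c=0$. The rows with second coordinate $2,\dots,6$ are full, and connected together. An outside $(a,1)$ is adjacent to $(a,2)$, and an outside $(a,-1)$ to $(a,-2)$. An outside $(a,0)$ has $2\le a\le6$, and is adjacent to the outside vertex $(a,1)$.

Hence $\varepsilon_t\ell_t[c]$ equals a constant $m_c$ on the set $\mathcal T_c$ of triangles with at least two vertices outside $N[c]$. Replace $\ell_t$ by $\ell_t-\varepsilon_t\sum_cm_ce_c$. By (i) the hypothesis of (ii) still holds. So we may assume $\ell_t[c]=0$ for all $c$ and all $t\in\mathcal T_c$, and must show that all $\ell_t=0$.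

**Step 5: triangles near $c$ but not containing it.** Let $t\notin\mathcal T_c$ with $c\notin t$. Then $t$ has two vertices in $N(c)$; they are adjacent, say $c+r,c+r'$ with $r,r'$ consecutive. The two triangles on this edge are $\{c,c+r,c+r'\}$ and $\{c+r,c+r',a\}$ with $a=c+r+r'\notin N[c]$, so $t$ is the latter. As $a\ne c$ is not adjacent to $c$, equation (7) reads $\sum_{t'\ni a}\ell_{t'}[c]=0$. Let $t'\ni a$ with $t'\notin\mathcal T_c$. Then $c\notin t'$, and, since $a$ is outside, the other two vertices of $t'$ lie in $N(a)\cap N(c)=\{c+r,c+r'\}$; so $t'=t$. All other terms vanish by Step 4, hence $\ell_t[c]=0$.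

**Step 6: triangles containing $c$.** We now know that $\ell_t[c]\ne0$ only if $c\in t$. For an edge $\{a,c\}$ with triangles $t,t'$ put $X=\ell_t[c]+\ell_{t'}[c]$ and $Z=\ell_t[a]+\ell_{t'}[a]$. In (7) for $e_a^2e_c$ only triangles containing $c$ contribute to the first sum, so $X+2Z=0$; for $e_c^2e_a$ we get likewise $Z+2X=0$. So $X=Z=0$. As $\varepsilon_t=-\varepsilon_{t'}$, the number $\varepsilon_t\ell_t[c]$ is the same on the two triangles of each edge at $c$. Going around $c$, $\ell_t[c]=\varepsilon_t\kappa_c$ for all six $t\ni c$, with one constant $\kappa_c$.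

For a triangle $t=\{a,b,c\}$, the second triangle on $\{a,b\}$ does not contain $c$, and similarly for the other edges, so (6) gives $\ell_t[a]+\ell_t[b]+\ell_t[c]=0$, that is, $\kappa_a+\kappa_b+\kappa_c=0$. Taking all up triangles, $\kappa_g+\kappa_{g+u}+\kappa_{g+v}=0$ for all $g$. By invertibility of $1+u+v$ (equivalently, of its transpose), $\kappa=0$. So all $\ell_t=0$. $\square$

The order $8$ enters twice: it is large enough for the comparison with $\mathbb Z^2$, and it is prime to $3$. On $(\mathbb Z/m)^2$ with $3\mid m$, the character with $\chi(u),\chi(v)$ the two primitive cube roots of unity would make $1+u+v$ singular.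

Lemma 11.1 completes the proof of Proposition 10.1.

## 12. Condition (b) for the ring of Section 1, and the end of the proof

Let $R$ be the ring of Section 1, with graded pieces $R_1=Wt$, $R_2=Ht^2$ and $R_q=Lt^q$ for $q\ge3$. By Proposition 10.1, $\mathsf S$ holds for $W$ over $k$: every $k$-bilinear $\psi:L\times W\to k$ with $\psi(w^2,w)=0$ for all $w\in W$ is $\phi\cdot\ell$.

**Step 1: $R$ is generated in degree 1.** This rules out torsion of the kind met in the second example of Section 8. Let $W^2$ be the span of the products $ww'$. Suppose a functional $\delta\in L^*$ vanishes on $W^2$, and pick $0\ne\ell\in W^*$. Then $\psi=\delta\cdot\ell$ satisfies $\psi(w^2,w)=0$, so by $\mathsf S$ it is $\phi\cdot\ell'$, whence $\delta\in k\phi$. As $W^2\subset H=\ker\phi$, it follows that $W^2=H$. If the span $WH$ were not $L$, some nonzero functional would vanish on it; by nondegeneracy it is $x\mapsto\phi(\lambda x)$ with $\lambda\neq0$. Then $\lambda W\subset H^\perp$. But $H=(k\cdot1)^\perp$, so $H^\perp=k\cdot1$, contradicting $\dim W=64$. So $WH=L$. Finally $W\cdot L=L$.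 Hence $R_q=R_1R_{q-1}$ for all $q\ge2$, and $P=k[X_0,\dots,X_{n-1}]\to R$, $X_a\mapsto x_a:=w_at$, is onto; let $\mathcal I$ be its kernel.

**Step 2: relative torsion comes from degree 2.** Let $\iota:\Omega_{R/k}\to R$ be contraction with the degree derivation. As $\iota(f\,dt)=tf$ is injective on $L[t]\,dt$, we have $T_k=\ker\iota$. Since $\iota d=q$ in degree $q$, $\Omega_{R/k,q}=T_{k,q}\oplus dR_q$ for $q\ge1$. Clearly $T_{k,0}=0$, and $T_{k,1}=0$ because $\Omega_{R/k,1}=dR_1$. We claim that for $q\ge2$
$$T_{k,q}=R_{q-2}T_{k,2},\quad\text{and } T_{k,2}\text{ is spanned over }k\text{ by the }x_adx_b-x_bdx_a .\tag{8}$$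
Lift $\omega\in T_{k,q}$ to $\tilde\omega\in\Omega_{P/k,q}$. Then $f=\iota\tilde\omega$ maps to $\iota\omega=0$, so $f\in\mathcal I_q$, and $df$ maps to $0$ in $\Omega_{R/k}$. Replacing $\tilde\omega$ by $\tilde\omega-\frac1qdf$ does not change $\omega$ and makes $\iota\tilde\omega=f-\frac1q\,qf=0$. By Cartan's formula $\iota d+d\iota=q$ on forms of degree $q$ over $P$, $\tilde\omega=\frac1q\iota d\tilde\omega$. Now $d\tilde\omega$ is a combination of the $dX_a\wedge dX_b$ with coefficients in $P_{q-2}$, so $\tilde\omega$ is a $P_{q-2}$-combination of the $\iota(dX_a\wedge dX_b)=X_adX_b-X_bdX_a$. These map to $x_adx_b-x_bdx_a\in T_{k,2}$, and (8) follows.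

**Step 3: $T_{k,3}=0$.** This is what $\mathsf S$ was made for. We have $T_{k,3}\cong\Omega_{R/k,3}/dR_3$, and $\Omega_{R/k,3}$ is spanned by $R_2\,d(Wt)$, as $R$ is generated in degree $1$. Let $\Lambda$ be a $k$-linear functional on the quotient, and put $\psi(h,w)=\Lambda(ht^2\,d(wt))$ for $h\in H$, $w\in W$. This is $k$-bilinear, and
$$\psi(w^2,w)=\Lambda(w^2t^2\,d(wt))=\tfrac13\Lambda(d(w^3t^3))=0 .$$
Extend $\psi$ to a bilinear map on $L\times W$; the condition involves only $w^2\in H$, so it still holds. By $\mathsf S$, $\psi(x,w)=\phi(x)\ell(w)$, which vanishes for $x\in H$. So $\Lambda=0$ on a spanning set, and $\Omega_{R/k,3}=dR_3$.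

**Step 4: $T_k=T_{k,2}$.** For $q\ge3$, by (8) and Steps 1 and 3,
$$T_{k,q}=R_{q-2}T_{k,2}=R_{q-3}R_1T_{k,2}\subset R_{q-3}T_{k,3}=0 .$$

**Step 5: $T=0$, because $\mu$ is injective.** By Lemma 8.1, $T\to T_k$ is injective, so $T=T_2$. Let $\omega\in T_2$. By (8) and the exact sequence $R\otimes_k\Omega_k\to\Omega_R\to\Omega_{R/k}\to0$,
$$\omega=\sum_{a<b}\lambda_{ab}(x_adx_b-x_bdx_a)+\eta,\qquad\lambda_{ab}\in k,\quad \eta\in\operatorname{im}(R_2\otimes_k\Omega_k),$$
where now $d$ is the absolute differential. In $\Omega_{L[t]}$ we have $x_adx_b-x_bdx_a=t^2(w_adw_b-w_bdw_a)$, since the $dt$-terms cancel, and $\eta$ maps into $Ht^2\otimes_k\Omega_k$. The image of $\omega$ is $0$. Apply $\phi\otimes1$ to the coefficient of $t^2$; since $\phi(H)=0$, the map $\mu$ of (5) gives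
$$\mu\Bigl(\sum_{a<b}\lambda_{ab}\,w_a\wedge w_b\Bigr)=0\quad\text{in }\Omega_k .\tag{9}$$
For $c<d$ let $\partial=\partial_{cd}$ be the derivation of $L=L_1(y)$ extending $\partial/\partial y_{cd}$ on $k=k_1(y)$ and killing $L_1$. Contracting $\mu(w_a\wedge w_b)$ with $\partial$ gives $\phi(w_a\,\partial w_b-w_b\,\partial w_a)$, because $\phi$ is $k$-linear and $\partial(k)\subset k$. From $w_a=u_a+\sum_by_{ab}u_b^*$,
$$\partial w_a=\delta_{ac}u_d^*-\delta_{ad}u_c^*,\qquad\phi(w_au_d^*)=\delta_{ad},\qquad \phi(w_a\,\partial w_b)=\delta_{bc}\delta_{ad}-\delta_{bd}\delta_{ac}.$$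
For $a<b$ and $c<d$ the product $\delta_{bc}\delta_{ad}$ is $0$, since it would need $a=d>c=b$. So
$$\phi(w_a\,\partial w_b-w_b\,\partial w_a)=-\delta_{ac}\delta_{bd}-\delta_{ac}\delta_{bd}=-2\,\delta_{ac}\delta_{bd}.$$
Contracting (9) with $\partial_{cd}$ therefore gives $-2\lambda_{cd}=0$ for all $c<d$. Hence $\omega=\eta$. Since $R\otimes_k\Omega_k\to\Omega_{L[t]}$ is injective and $\omega\mapsto0$, we get $\omega=0$. So $T=0$, which is condition (b).

**Proof of Theorem A.** The ring $R$ of Section 1 satisfies (4), condition (a) by Section 9 and condition (b) by Step 5. By Proposition 7.1, $K_2(A)\to K_2(F)$ is injective. By Section 1, $A$ is a one-dimensional local domain, essentially of finite type over $K_0$, not regular, containing the field $k\supset K_0$ which maps isomorphically onto its residue field, and $A$ is the local ring of a $k$-rational point of the integral affine curve $\operatorname{Spec}R$ over $k$. So Geller's conjecture is false over every field $K_0$ of characteristic $0$. $\blacksquare$
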